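\title{The commuting complexes of the symmetric groups: finite generation of homology and a sharp vanishing range}

\begin{abstract}
Fix a prime $p$. The commuting complex $\Delta_p(\mathfrak{S}_n)$ is the simplicial complex whose simplices are the sets of pairwise commuting elements of order $p$ in the symmetric group $\mathfrak{S}_n$. As $n$ varies, its homology groups form $\mathrm{FI}$-modules. We prove that the reduced homology in each fixed degree vanishes for large $n$. Hence these $\mathrm{FI}$-modules are finitely generated, and they are the homology of a chain complex of finitely generated $\mathrm{FI}$-modules; the complex can be chosen projective and quasi-isomorphic to the simplicial chain complex. We also determine the vanishing range: for $k\ge 1$ and $(p,k)\ne(2,1)$, the reduced homology in degrees at most $k$ vanishes for $n\ge p^{k+1}+p$, and the homology in degree $k$ is nonzero for $n=p^{k+1}+p-1$. The proofs rest on a formula for the relative homology of the posets of elementary abelian $p$-subgroups of $\mathfrak{S}_n$ and $\mathfrak{S}_{n-1}$.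
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fix a prime $p$. For a finite group $G$, the \emph{commuting complex} $\Delta_p(G)$ is the simplicial complex whose vertices are the elements of order $p$ in $G$ and whose simplices are the nonempty sets of pairwise commuting elements of order $p$. In other words, it is the clique complex of the graph in which two elements of order $p$ are joined when they commute. All homology in this paper has coefficients in $\mathbb{Z}$.

For a finite set $S$ let $\mathfrak{S}_S$ be the symmetric group on $S$, and write $\mathfrak{S}_n$ for $S=[n]=\{1,\dots,n\}$. An injection $f\colon S\hookrightarrow T$ induces an injective homomorphism $\mathfrak{S}_S\to\mathfrak{S}_T$: transport a permutation to $f(S)$ and extend it by the identity on $T\setminus f(S)$. This homomorphism preserves orders and commutation, so it induces a simplicial map $\Delta_p(\mathfrak{S}_S)\to\Delta_p(\mathfrak{S}_T)$. Thus $S\mapsto\Delta_p(\mathfrak{S}_S)$ is a functor $\Delta_p(\mathfrak{S}_\bullet)$ on the category $\mathrm{FI}$ of finite sets and injections.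

An \emph{$\mathrm{FI}$-module} is a functor $V$ from $\mathrm{FI}$ to abelian groups; we write $V_S$ for its value at $S$ and $f_*$ for the map induced by $f$. Maps of $\mathrm{FI}$-modules are natural transformations, and submodules, kernels, quotients and the homology of a chain complex are formed separately at each finite set. The module $V$ is \emph{finitely generated} if there are finitely many elements $v_i\in V_{S_i}$ such that the only submodule of $V$ containing all $v_i$ is $V$ itself. The smallest submodule containing the $v_i$ has as value at $T$ the span of the elements $f_*(v_i)$ with $f\colon S_i\hookrightarrow T$. So finite generation says that everything in $V_T$, for all $T$ at once, is assembled from elements that live on boundedly many points. For each $k$ the groups $H_k(\Delta_p(\mathfrak{S}_S))$ form an $\mathrm{FI}$-module $H_k(\Delta_p(\mathfrak{S}_\bullet))$. The following question comes from \cite{Bahran}.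

\medskip
\noindent\textbf{Question.} \emph{Is there a chain complex $\mathbf{C}_*$ of finitely generated $\mathrm{FI}$-modules such that $H_k(\mathbf{C}_*)\cong H_k(\Delta_p(\mathfrak{S}_\bullet))$ as $\mathrm{FI}$-modules for every $k$?}
\medskip

The first candidate, the simplicial chain complex, fails already in degree $0$. The $0$-chains at $T$ are free on the elements of order $p$ in $\mathfrak{S}_T$, and only the elements with a fixed point come from proper subsets of $T$. Whenever $|T|$ is a positive multiple of $p$ there are elements of order $p$ without fixed points, so new generators are needed for infinitely many sizes of $T$.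

The homology behaves differently. It is known that for $k\ge1$ the module $V=H_k(\Delta_p(\mathfrak{S}_\bullet))$ is \emph{torsion}: every $v\in V_S$ is killed by some injection $S\hookrightarrow T$. We do not use this as an input; Lemma~\ref{lem:ppoints} gives the quantitative form that $f_*=0$ for every $f\colon S\hookrightarrow T$ with $|T|\ge|S|+p$. This tells us what a positive answer must mean. Submodules of finitely generated $\mathrm{FI}$-modules over $\mathbb{Z}$ are finitely generated \cite[Theorem A]{CEFN}. If $\mathbf{C}_*$ exists, then the cycles in $\mathbf{C}_k$ are finitely generated, hence so is their quotient $V$, say by elements $v_i\in V_{S_i}$; and then $V_T=0$ as soon as $|T|\ge p+\max_i|S_i|$. So a positive answer forces the homology in each positive degree to vanish for large $n$. Torsion alone does not give this. The $\mathrm{FI}$-module with value $\mathbb{Z}$ at every finite set, on which bijections act by the identity and all other injections by zero, is torsion and nowhere zero. Old classes die, but new classes might be born forever, carried by the subgroups without fixed points that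 spoiled the chain complex. Our first theorem says that in a fixed degree they are not.

\begin{theorem}\label{thm:A}
For every $k\ge0$ there is an integer $N(k)$ such that $\tilde H_i(\Delta_p(\mathfrak{S}_n))=0$ for all $i\le k$ and $n\ge N(k)$. Each $H_k(\Delta_p(\mathfrak{S}_\bullet))$ is a finitely generated $\mathrm{FI}$-module. Hence a complex $\mathbf{C}_*$ as in the Question exists.
\end{theorem}

How large must $N(k)$ be? The complex $\Delta_p(\mathfrak{S}_n)$ is homotopy equivalent to a complex of dimension $\lfloor n/p\rfloor-1$ (Lemmas~\ref{lem:quillen} and~\ref{lem:rank}), whose largest simplices come from products of disjoint $p$-cycles. One might guess that the homology sits near the top dimension and that $N(k)$ is linear in $k$. The guess is wrong: the best possible $N(k)$ is exponential in $k$. Put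
\[
\nu_p(0)=\begin{cases}2p+1,&p\text{ odd},\\ 4,&p=2,\end{cases}
\qquad \nu_2(1)=7,\qquad \nu_p(k)=p^{k+1}+p\ \text{ for all other }k\ge1 .
\]

\begin{theorem}\label{thm:B}
Let $k\ge0$. Then $\tilde H_i(\Delta_p(\mathfrak{S}_n))=0$ for all $i\le k$ and $n\ge\nu_p(k)$, while $\tilde H_k(\Delta_p(\mathfrak{S}_n))\ne0$ for $n=\nu_p(k)-1$. If $k\ge1$ and $(p,k)\ne(2,1)$, then $H_k(\Delta_p(\mathfrak{S}_n))\ne0$ for all $n$ with $p^{k+1}\le n\le p^{k+1}+p-1$. For $k\ge2$ the complex $\Delta_p(\mathfrak{S}_n)$ is $k$-connected for $n\ge\nu_p(k)$.
\end{theorem}

The complex in Theorem~\ref{thm:A} is the homology itself with zero differentials. One may want a complex that is tied to the simplicial chains, and there is one.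

\begin{theorem}\label{thm:C}
There are a complex $\mathbf{P}_*$ of finitely generated projective $\mathrm{FI}$-modules and a quasi-isomorphism of complexes of $\mathrm{FI}$-modules from $\mathbf{P}_*$ to the simplicial chain complex of $\Delta_p(\mathfrak{S}_\bullet)$.
\end{theorem}

\subsection*{The method}
We replace $\Delta_p(\mathfrak{S}_n)$ by the poset $\mathcal{A}_n$ of nontrivial elementary abelian $p$-subgroups of $\mathfrak{S}_n$ and play two facts against each other. Adding $p$ points kills all reduced homology, because a $p$-cycle on the new points commutes with everything old. Adding one point $w$ changes the homotopy type only through the subgroups that have a single nontrivial orbit, through $w$. Such a subgroup of rank $s$ occupies $p^s$ points and contributes copies of $\tilde H_{i-s}(\mathcal{A}_{n-p^s})$ to $H_i(\mathcal{A}_n,\mathcal{A}_{n-1})$ (Proposition~\ref{prop:onepoint}). These groups have lower degree, so by induction no new classes appear in degree $k$ once $n$ is large. Then $\tilde H_k(\mathcal{A}_{n-p})\to\tilde H_k(\mathcal{A}_n)$ is both surjective and zero. The exponential growth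 of $\nu_p(k)$ comes from $s=k+1$: a group of rank $k+1$ acting regularly on $p^{k+1}$ points has no larger elementary abelian overgroup until $p$ further points are available, and until then it carries homology in degree $k$.

\section{Posets of elementary abelian subgroups}\label{sec:posets}

\subsection*{Conventions and standard facts}
The \emph{order complex} $|P|$ of a finite poset $P$ has the nonempty chains of $P$ as simplices. Topological notions applied to $P$ refer to $|P|$. We write $P_{<x}=\{y\in P:y<x\}$, and likewise $P_{\le x}$ and $P_{>x}$. Reduced homology is the homology of the augmented chain complex, so $\tilde H_{-1}(\emptyset)=\mathbb{Z}$, $\tilde H_{-1}(Y)=0$ for $Y\neq\emptyset$, and $\tilde H_j=0$ for $j\le-2$. With this convention the sequence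
\[
\cdots\to\tilde H_i(Y_0)\to\tilde H_i(Y)\to H_i(Y,Y_0)\to\tilde H_{i-1}(Y_0)\to\cdots
\]
is exact for every pair $(Y,Y_0)$, also for $Y_0=\emptyset$. The simplices of the \emph{join} $A*B$ of two complexes are the nonempty unions of a simplex of $A$ and a simplex of $B$, either of which may be empty; in particular $A*\emptyset=A$. We use the following textbook facts.
\begin{itemize}
\item[(T1)] If $f,g\colon P\to Q$ are order-preserving and $f(x)\le g(x)$ for all $x$, then $f$ and $g$ are homotopic. In particular a poset with a largest element is contractible.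
\item[(T2)] (Quillen's fiber lemma.) If $f\colon P\to Q$ is order-preserving and $f^{-1}(Q_{\le y})$ is contractible for every $y\in Q$, then $f$ is a homotopy equivalence.
\item[(T3)] If $A$ or $B$ is contractible, so is $A*B$. If $\tilde H_*(A)$ is free, then $\tilde H_{m+1}(A*B)\cong\bigoplus_{a+b=m}\tilde H_a(A)\otimes\tilde H_b(B)$ (K\"unneth formula for joins); this includes the cases where $A$ or $B$ is empty.
\item[(T4)] (Solomon--Tits.) Let $E\cong(\mathbb{Z}/p)^s$ with $s\ge1$, and let $T(E)$ be the poset of proper nontrivial subgroups of $E$. Then $T(E)$ is homotopy equivalent to a wedge of $p^{s(s-1)/2}$ spheres of dimension $s-2$. For $s=1$ this means that $T(E)$ is empty; for $s=2$ it consists of $p+1$ points.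
\end{itemize}
Combining (T3) and (T4), for $E$ of rank $s$ and any finite complex $Y$,
\begin{equation}\label{eq:join}
\tilde H_{i-1}\bigl(T(E)*Y\bigr)\cong\tilde H_{i-s}(Y)^{\oplus p^{s(s-1)/2}} .
\end{equation}

We shall build posets by adding antichains, that is, sets of pairwise incomparable elements.

\begin{lemma}\label{lem:antichain}
Let $P$ be a finite poset and $P_0\subset P$ a subset such that $P\setminus P_0$ is an antichain. For $x\in P\setminus P_0$ put $\operatorname{lk}(x)=(P_0)_{<x}*(P_0)_{>x}$, a subcomplex of $|P_0|$.
\begin{itemize}
\item[(a)] $|P|$ is obtained from $|P_0|$ by attaching, for each $x\in P\setminus P_0$, a cone with apex $x$ over $\operatorname{lk}(x)$. If all $\operatorname{lk}(x)$ are contractible, then $P_0\hookrightarrow P$ is a homotopy equivalence.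
\item[(b)] $H_i(P,P_0)\cong\bigoplus_{x\in P\setminus P_0}\tilde H_{i-1}(\operatorname{lk}(x))$.
\item[(c)] Let $(P',P'_0)$ be a second such pair with $P\subset P'$ a subposet, $P_0\subset P'_0$ and $P\setminus P_0\subset P'\setminus P'_0$. Then $H_i(P,P_0)\to H_i(P',P'_0)$ sends the summand of $x$ to the summand of $x$, by the map induced by the inclusion of links.
\end{itemize}
\end{lemma}

\begin{proof}
A chain of $P$ that is not contained in $P_0$ contains exactly one $x\in P\setminus P_0$, so it has the form $\{x\}\cup\tau$ with $\tau$ empty or a simplex of $\operatorname{lk}(x)$. This is the first assertion of (a). A cone deformation retracts onto its base when the base is contractible, which gives the second. The relative oriented chain complex of $(P,P_0)$ is spanned by the simplices $[x,\tau]$, and $\partial[x,\tau]=\tau-[x,\partial\tau]\equiv-[x,\partial\tau]$ modulo chains in $P_0$. So $[x,\tau]\mapsto\tau$ identifies it, up to the sign of the differential, with the direct sum of the augmented chain complexes of the links, shifted by one. This identification is compatible with the inclusions in (c).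
\end{proof}

\subsection*{From commuting elements to subgroups}
For a finite set $\Omega$ let $\mathcal{A}(\Omega)$ be the poset, under inclusion, of nontrivial elementary abelian $p$-subgroups of $\mathfrak{S}_\Omega$, that is, of subgroups isomorphic to $(\mathbb{Z}/p)^s$ with $s\ge1$; the number $s$ is the \emph{rank}. Put $\mathcal{A}_n=\mathcal{A}([n])$. For $\Gamma\subset\Omega$ we regard $\mathfrak{S}_\Gamma$ as the subgroup of $\mathfrak{S}_\Omega$ that fixes $\Omega\setminus\Gamma$ pointwise, so that $\mathcal{A}(\Gamma)\subset\mathcal{A}(\Omega)$. The poset $\mathcal{A}_n$ is nonempty exactly when $n\ge p$. It is easier to handle than the commuting complex because it is graded by rank, and distinct subgroups of the same rank are incomparable.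

\begin{lemma}\label{lem:quillen}
There is a homotopy equivalence $\Delta_p(\mathfrak{S}_\Omega)\simeq\mathcal{A}(\Omega)$, compatible with the maps induced by injections of finite sets.
\end{lemma}

\begin{proof}
The order complex of the poset of simplices of $\Delta_p(\mathfrak{S}_\Omega)$ is the barycentric subdivision of $\Delta_p(\mathfrak{S}_\Omega)$. Pairwise commuting elements of order $p$ generate an elementary abelian $p$-group, so $\sigma\mapsto\langle\sigma\rangle$ is an order-preserving map from the poset of simplices to $\mathcal{A}(\Omega)$, and it commutes with the maps induced by injections. The preimage of $\mathcal{A}(\Omega)_{\le E}$ consists of all nonempty subsets of $E\setminus\{1\}$. It has the largest element $E\setminus\{1\}$, so (T1) and (T2) apply.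
\end{proof}

\begin{lemma}[adding $p$ points]\label{lem:ppoints}
Let $\Gamma\subset\Omega$ with $|\Omega\setminus\Gamma|\ge p$. Then the inclusion $\mathcal{A}(\Gamma)\hookrightarrow\mathcal{A}(\Omega)$ induces zero on reduced homology, and it is null-homotopic if $\mathcal{A}(\Gamma)\neq\emptyset$.
\end{lemma}

\begin{proof}
Let $c$ be a $p$-cycle supported on $\Omega\setminus\Gamma$. It commutes with $\mathfrak{S}_\Gamma$, so $E\mapsto E\langle c\rangle$ is an order-preserving map $\mathcal{A}(\Gamma)\to\mathcal{A}(\Omega)$. By (T1), the inequalities $E\le E\langle c\rangle\ge\langle c\rangle$ join the inclusion to a constant map by homotopies. If $\mathcal{A}(\Gamma)=\emptyset$, only degree $-1$ matters, and $\tilde H_{-1}(\mathcal{A}(\Omega))=0$ because $\langle c\rangle\in\mathcal{A}(\Omega)$.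
\end{proof}

A group acts \emph{regularly} on a set $O$ if it acts transitively with trivial point stabilizers; its order is then $|O|$. In an abelian group acting transitively all point stabilizers coincide, since they are conjugate. So a transitive abelian subgroup of $\mathfrak{S}_O$ acts regularly.

\begin{lemma}\label{lem:rank}
The largest rank of an element of $\mathcal{A}_n$ is $\lfloor n/p\rfloor$, and $\dim\mathcal{A}_n=\lfloor n/p\rfloor-1$.
\end{lemma}

\begin{proof}
Let $E\in\mathcal{A}_n$ have nontrivial orbits $O_1,\dots,O_t$. The image of $E$ in $\mathfrak{S}_{O_j}$ is regular, of rank $s_j\geq 1$ with $p^{s_j}=|O_j|$, and $E$ embeds in the product of these images. Since $s\le p^{s-1}$ for $s\ge1$, the rank of $E$ is at most $\sum_js_j\le\sum_j|O_j|/p\le n/p$. Rank increases strictly along a chain, so a chain has at most $\lfloor n/p\rfloor$ elements. For disjoint $p$-cycles $c_1,c_2,\dots$ the chain $\langle c_1\rangle<\langle c_1,c_2\rangle<\cdots$ attains both bounds.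
\end{proof}

\section{Adding one point}\label{sec:onepoint}

Fix $w\in\Omega$. The subposet $\mathcal{A}(\Omega\setminus w)$ consists of the subgroups that fix $w$, and we want the homology of the pair $(\mathcal{A}(\Omega),\mathcal{A}(\Omega\setminus w))$. The difficulty is that the subgroups moving $w$ are far from an antichain, so Lemma~\ref{lem:antichain} does not apply in one step. It turns out that almost all of them can be added without changing the homotopy type. The exceptions are the following.

\begin{definition}
A subgroup $E\in\mathcal{A}(\Omega)$ is a \emph{one-orbit subgroup} if it has exactly one orbit with more than one point. This orbit $O$ is its \emph{support}. Let $\mathcal{G}_w(\Omega)$ be the set of one-orbit subgroups whose support contains $w$, and put $\mathcal{A}^-(\Omega)=\mathcal{A}(\Omega)\setminus\mathcal{G}_w(\Omega)$.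
\end{definition}

A one-orbit subgroup is a transitive abelian subgroup of $\mathfrak{S}_O$, so it acts regularly on $O$ and $|O|=p^s$, where $s$ is its rank. In rank $1$ these are the groups generated by a $p$-cycle. Write $E_w$ for the stabilizer of $w$ in $E$, and split $\mathcal{A}(\Omega)$ into
\[
\mathcal{S}=\{E:E_w\ne1\}\qquad\text{and}\qquad\mathcal{F}=\{E:E_w=1\}.
\]
Then $\mathcal{A}(\Omega\setminus w)\subset\mathcal{S}$ and $\mathcal{G}_w(\Omega)\subset\mathcal{F}$, and every element of $\mathcal{F}$ moves $w$.

\begin{example}\label{ex:S4}
Let $p=2$, $\Omega=[4]$, $w=4$; see Figure~\ref{fig:S4}. In rank $1$ there are six transpositions and three double transpositions. A subgroup of rank $2$ has either two orbits of size $2$, which gives the three groups $\langle(ab),(cd)\rangle$, or one orbit of size $4$. In the second case it is regular, so its involutions have no fixed points, and it is the group $V$ formed by the identity and the three double transpositions. Higher ranks do not occur, by Lemma~\ref{lem:rank}. We build $\mathcal{A}_4$ in four stages.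

The poset $\mathcal{A}_3$ consists of three points $\langle(12)\rangle$, $\langle(13)\rangle$, $\langle(23)\rangle$. The remaining elements of $\mathcal{S}$ are the groups such as $\langle(12),(34)\rangle$; each is joined to its stabilizer $\langle(12)\rangle$ and to nothing else in $\mathcal{S}$, so $\mathcal{S}$ retracts to $\mathcal{A}_3$. The elements of $\mathcal{F}\setminus\mathcal{G}_4$ are the groups such as $\langle(12)(34)\rangle$; each lies under exactly one element of $\mathcal{S}$, so adding it attaches a whisker. Thus $\mathcal{A}^-([4])$ is a disjoint union of three paths and $\mathcal{A}^-([4])\simeq\mathcal{A}_3$. Finally we add $\mathcal{G}_4$. The link of $\langle(34)\rangle$ is the single point $\langle(12),(34)\rangle$, a copy of $\mathcal{A}(\{1,2\})$, and it contributes nothing. The link of $V$ is $T(V)$, three points, one in each path. So $H_1(\mathcal{A}_4,\mathcal{A}_3)\cong\tilde H_0(T(V))\cong\mathbb{Z}^2$ is the only nonzero relative group, and $\mathcal{A}_4$ is a tree.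
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.0,yscale=1.05,font=\small]
\node[draw] (V) at (0,3) {$V$};
\node (a1) at (-4,2) {$\langle(12)(34)\rangle$};
\node (a2) at (0,2) {$\langle(13)(24)\rangle$};
\node (a3) at (4,2) {$\langle(23)(14)\rangle$};
\node (d1) at (-4,1) {$\langle(12),(34)\rangle$};
\node (d2) at (0,1) {$\langle(13),(24)\rangle$};
\node (d3) at (4,1) {$\langle(23),(14)\rangle$};
\node (t1) at (-4.9,0) {$\langle(12)\rangle$};
\node (t2) at (-0.9,0) {$\langle(13)\rangle$};
\node (t3) at (3.1,0) {$\langle(23)\rangle$};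
\node[draw] (g1) at (-3.1,0) {$\langle(34)\rangle$};
\node[draw] (g2) at (0.9,0) {$\langle(24)\rangle$};
\node[draw] (g3) at (4.9,0) {$\langle(14)\rangle$};
\draw[thick] (a1)--(d1)--(t1) (a2)--(d2)--(t2) (a3)--(d3)--(t3);
\draw[dashed] (V)--(a1) (V)--(a2) (V)--(a3) (d1)--(g1) (d2)--(g2) (d3)--(g3);
\end{tikzpicture}
\caption{The order complex of the poset of nontrivial elementary abelian $2$-subgroups of $\mathfrak{S}_4$, drawn as a tree (height does not indicate rank); $V$ is the regular subgroup of order $4$. The boxed subgroups have a single nontrivial orbit, and it contains the point $4$. Removing them, with the dashed edges, leaves three paths, one for each subgroup of order $2$ in $\mathfrak{S}_3$.}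
\label{fig:S4}
\end{figure}

The same four stages work in general. Let $r_s$ be the number of regular elementary abelian subgroups of $\mathfrak{S}_{p^s}$; we have $r_s\ge1$, since $(\mathbb{Z}/p)^s$ acts on itself by translation. For $p^s\le n$ put
\[
b_s(n)=\binom{n-1}{p^s-1}\,r_s\,p^{s(s-1)/2}\ \ge1 .
\]

\begin{proposition}\label{prop:onepoint}
Let $w\in\Omega$.
\begin{itemize}
\item[(a)] The inclusion $\mathcal{A}(\Omega\setminus w)\hookrightarrow\mathcal{A}^-(\Omega)$ is a homotopy equivalence.
\item[(b)] $\mathcal{G}_w(\Omega)$ is an antichain. For $E\in\mathcal{G}_w(\Omega)$ with support $O$, the map $K\mapsto EK$ is an isomorphism of posets $\mathcal{A}(\Omega\setminus O)\to\mathcal{A}(\Omega)_{>E}$. Hence the link $\operatorname{lk}_\Omega(E)=T(E)*\mathcal{A}(\Omega)_{>E}$ is isomorphic to $T(E)*\mathcal{A}(\Omega\setminus O)$, and it equals $T(E)$ if $|\Omega\setminus O|<p$.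
\item[(c)] There is an isomorphism
\begin{equation}\label{eq:links}
H_i\bigl(\mathcal{A}(\Omega),\mathcal{A}(\Omega\setminus w)\bigr)\cong\bigoplus_{E\in\mathcal{G}_w(\Omega)}\tilde H_{i-1}\bigl(\operatorname{lk}_\Omega(E)\bigr).
\end{equation}
If $w\in\Gamma\subset\Omega$, then $\mathcal{G}_w(\Gamma)\subset\mathcal{G}_w(\Omega)$, and the map from the group for $\Gamma$ to the group for $\Omega$ sends the summand of $E$ to the summand of $E$ by the map induced by $\operatorname{lk}_\Gamma(E)\subset\operatorname{lk}_\Omega(E)$.
\item[(d)] For all $n\ge1$ and all $i$,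
\begin{equation}\label{eq:star}
H_i(\mathcal{A}_n,\mathcal{A}_{n-1})\cong\bigoplus_{s\ge1,\ p^s\le n}\tilde H_{i-s}(\mathcal{A}_{n-p^s})^{\oplus b_s(n)} .
\end{equation}
\end{itemize}
\end{proposition}

\begin{proof}
Write $\mathcal{A}=\mathcal{A}(\Omega)$, $\mathcal{A}^-=\mathcal{A}^-(\Omega)$ and $\mathcal{G}=\mathcal{G}_w(\Omega)$.

\emph{Step 1: $\mathcal{A}(\Omega\setminus w)\hookrightarrow\mathcal{S}$ is a homotopy equivalence.} The map $E\mapsto E_w$ is order-preserving from $\mathcal{S}$ to $\mathcal{A}(\Omega\setminus w)$, it is the identity on $\mathcal{A}(\Omega\setminus w)$, and $E_w\le E$. By (T1) it is a homotopy inverse of the inclusion.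

\emph{Step 2: the poset $\mathcal{S}_{>E}$ for $E\in\mathcal{F}$.} For $E\in\mathcal{F}$ there is no stabilizer to retract to, so we look above $E$. An overgroup $F\in\mathcal{S}$ has a nontrivial stabilizer $F_w$, which fixes $w$ and, as $F$ is abelian, centralizes $E$. This suggests the following comparison. Let $C$ be the centralizer of $E$ in $\mathfrak{S}_\Omega$, let $\mathcal{U}_E$ be the poset of nontrivial elementary abelian $p$-subgroups of $C_w$, and consider the order-preserving maps
\[
\varphi\colon\mathcal{S}_{>E}\to\mathcal{U}_E,\quad F\mapsto F_w,\qquad\qquad\psi\colon\mathcal{U}_E\to\mathcal{S}_{>E},\quad K\mapsto EK .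
\]
The map $\psi$ is well defined: $EK$ is elementary abelian because $K$ centralizes $E$; its stabilizer contains $K\neq1$; and $EK\neq E$ because $E\cap K\le E_w=1$. We have $\varphi\psi(K)=K$: if $ek$ fixes $w$ with $e\in E$ and $k\in K$, then $e$ fixes $w$, so $e=1$. And $\psi\varphi(F)=EF_w\le F$. By (T1), $\mathcal{S}_{>E}\simeq\mathcal{U}_E$.

\emph{Step 3: the poset $\mathcal{U}_E$.} Let $O=Ew$. If $g\in C_w$ and $e\in E$, then $g(ew)=e(gw)=ew$, so $g$ fixes $O$ pointwise and lies in $\mathfrak{S}_{\Omega\setminus O}$. An element of $\mathfrak{S}_{\Omega\setminus O}$ commutes with $e$ if and only if it commutes with the restriction of $e$ to $\Omega\setminus O$. Hence $C_w$ is the centralizer in $\mathfrak{S}_{\Omega\setminus O}$ of the image $\bar E$ of $E$ in $\mathfrak{S}_{\Omega\setminus O}$. Now $\bar E=1$ means exactly that $O$ is the only nontrivial orbit of $E$, that is, $E\in\mathcal{G}$. There are two cases.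
\begin{itemize}
\item If $E\notin\mathcal{G}$, then $\bar E$ is a nontrivial elementary abelian subgroup in the center of $C_w$. So $\bar E\in\mathcal{U}_E$, and $K\le K\bar E\ge\bar E$ shows by (T1) that $\mathcal{U}_E$ is contractible. Hence $\mathcal{S}_{>E}$ is contractible.
\item If $E\in\mathcal{G}$, then $C_w=\mathfrak{S}_{\Omega\setminus O}$ and $\mathcal{U}_E=\mathcal{A}(\Omega\setminus O)$.
\end{itemize}

\emph{Step 4: proof of (a).} We add $\mathcal{F}\setminus\mathcal{G}$ to $\mathcal{S}$ in order of increasing rank, so that at the moment $E$ is added the only elements above it are those computed in Step 2. Let $P_r$ be the union of $\mathcal{S}$ with the elements of $\mathcal{F}\setminus\mathcal{G}$ of rank at most $r$. Then $P_0=\mathcal{S}$ and $P_r=\mathcal{A}^-$ for large $r$. The set $P_r\setminus P_{r-1}$ is an antichain, as its elements have the same rank $r$. For $E$ in it, $(P_{r-1})_{>E}=\mathcal{S}_{>E}$, since the other elements of $P_{r-1}$ have smaller rank than $E$. This poset is contractible by Step 3, so the link of $E$ is contractible by (T3), whatever lies below $E$. By Lemma~\ref{lem:antichain}(a)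 each inclusion $P_{r-1}\hookrightarrow P_r$ is a homotopy equivalence. With Step 1 this proves (a).

\emph{Step 5: proof of (b).} Let $E\in\mathcal{G}$ have support $O=Ew$, and let $F\in\mathcal{A}_{>E}$. Since $F$ centralizes $E$, it preserves the set $O$ of points moved by $E$. For $g\in F$ we therefore have $gw=ew$ for some $e\in E$, so $e^{-1}g\in F_w$. Thus $F=EF_w$, and $F_w\ne1$ since $F\neq E$. This shows three things. First, $\mathcal{A}_{>E}=\mathcal{S}_{>E}$. Second, no element of $\mathcal{G}\subset\mathcal{F}$ properly contains $E$, so $\mathcal{G}$ is an antichain. Third, $\psi\varphi$ is the identity, so $\psi$ is an isomorphism from $\mathcal{U}_E=\mathcal{A}(\Omega\setminus O)$ onto $\mathcal{A}_{>E}$. As $\mathcal{G}$ is an antichain, $\mathcal{A}_{<E}=T(E)$ and $\mathcal{A}_{>E}$ lie in $\mathcal{A}^-$, so $\operatorname{lk}_\Omega(E)$ is the link of Lemma~\ref{lem:antichain} for the pair $(\mathcal{A},\mathcal{A}^-)$.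

\emph{Step 6: proof of (c) and (d).} By (a) and the five lemma, the inclusion of pairs induces an isomorphism $H_i(\mathcal{A},\mathcal{A}(\Omega\setminus w))\to H_i(\mathcal{A},\mathcal{A}^-)$, and Lemma~\ref{lem:antichain}(b) gives \eqref{eq:links}. Whether a subgroup of $\mathfrak{S}_\Gamma$ has a single nontrivial orbit, through $w$, does not depend on whether we view it in $\mathfrak{S}_\Gamma$ or in $\mathfrak{S}_\Omega$. So $\mathcal{G}_w(\Gamma)\subset\mathcal{G}_w(\Omega)$ and $\mathcal{A}^-(\Gamma)\subset\mathcal{A}^-(\Omega)$, and Lemma~\ref{lem:antichain}(c) gives the rest of (c). For (d), an element of $\mathcal{G}$ of rank $s$ is given by a $p^s$-subset $O$ containing $w$ and a regular elementary abelian subgroup of $\mathfrak{S}_O$; there are $\binom{n-1}{p^s-1}r_s$ choices. By (b) and \eqref{eq:join}, each contributes $p^{s(s-1)/2}$ copies of $\tilde H_{i-s}(\mathcal{A}_{n-p^s})$.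
\end{proof}

\section{Eventual vanishing and finite generation}\label{sec:A}

Degree $0$ shows the argument in its simplest form. For $i=0$ the terms of \eqref{eq:star} with $s\ge2$ have degree at most $-2$, and the term $s=1$ consists of copies of $\tilde H_{-1}(\mathcal{A}_{n-p})$, which is zero for $n\ge2p$. So for $n\ge2p$ every component of $\mathcal{A}_n$ meets $\mathcal{A}_{n-1}$. For $n\ge3p-1$ we can descend $p$ times: every component of $\mathcal{A}_n$ meets $\mathcal{A}_{n-p}$, which lies in a single component by Lemma~\ref{lem:ppoints}. Hence $\mathcal{A}_n$ is connected for $n\ge3p-1$. The general step is the same.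

\begin{lemma}\label{lem:step}
Let $k\ge0$, and let $N(-1),\dots,N(k-1)$ be nonnegative integers such that $\tilde H_j(\mathcal{A}_n)=0$ whenever $-1\le j\le k-1$ and $n\ge N(j)$. Put
\[
D=\max_{1\le s\le k+1}\bigl(p^s+N(k-s)\bigr).
\]
Then $\tilde H_k(\mathcal{A}_n)=0$ for all $n\ge D+p-1$.
\end{lemma}

\begin{proof}
Let $m\ge D$ and consider \eqref{eq:star} for $H_k(\mathcal{A}_m,\mathcal{A}_{m-1})$. For $s\le k+1$ we have $m-p^s\ge N(k-s)$, so $\tilde H_{k-s}(\mathcal{A}_{m-p^s})=0$. For $s\ge k+2$ the degree $k-s$ is at most $-2$. Hence $H_k(\mathcal{A}_m,\mathcal{A}_{m-1})=0$, and $\tilde H_k(\mathcal{A}_{m-1})\to\tilde H_k(\mathcal{A}_m)$ is surjective. If $n\ge D+p-1$, this applies to $m=n-p+1,\dots,n$, so the composite $\tilde H_k(\mathcal{A}_{n-p})\to\tilde H_k(\mathcal{A}_n)$ is surjective. It is zero by Lemma~\ref{lem:ppoints}.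
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Vanishing.} By Lemma~\ref{lem:quillen} we may replace $\Delta_p(\mathfrak{S}_n)$ by $\mathcal{A}_n$. Put $N(-1)=p$; then $\tilde H_{-1}(\mathcal{A}_n)=0$ for $n\ge N(-1)$. Define $N(k)=D+p-1$ recursively, with $D$ as in Lemma~\ref{lem:step}. By induction $\tilde H_k(\mathcal{A}_n)=0$ for $n\ge N(k)$. The term $s=1$ gives $D\ge p+N(k-1)$, so the sequence $N(k)$ increases, and all degrees $i\le k$ vanish for $n\ge N(k)$.

\emph{Finite generation for $k\ge1$.} Let $V=H_k(\Delta_p(\mathfrak{S}_\bullet))$. For each $m<N(k)$ the abelian group $V_{[m]}$ is finitely generated, because the complex is finite. Take the union of finite generating sets of these groups. A submodule containing it contains $V_{[m]}$ for $m<N(k)$, hence $V_T$ for $|T|<N(k)$ by transport along bijections; and $V_T=0$ for $|T|\ge N(k)$.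

\emph{Finite generation for $k=0$.} Here the module does not vanish, but one generator suffices. The group $H_0(\Delta_p(\mathfrak{S}_T))$ is spanned by the classes of vertices. A vertex $x$ is a product of disjoint $p$-cycles and commutes with each of them, so its class is the class of a $p$-cycle $(t_1\,t_2\cdots t_p)$. This cycle is the image of $(1\,2\cdots p)\in\mathfrak{S}_p$ under the injection $j\mapsto t_j$. So the class of $(1\,2\cdots p)$ generates $H_0(\Delta_p(\mathfrak{S}_\bullet))$.

\emph{The complex.} Put $\mathbf{C}_k=H_k(\Delta_p(\mathfrak{S}_\bullet))$, which is zero for $k<0$, and let all differentials be zero.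
\end{proof}

If only the term $s=1$ were present in \eqref{eq:star}, the recursion would read $N(k)=N(k-1)+2p-1$ and the range would be linear in $k$. The term $s=k+1$ forces $D\ge p^{k+1}+p$. The next section shows that this is not an artifact of the proof.

\section{The sharp range}\label{sec:B}

Write $\nu=\nu_p$ and put $\nu(-1)=p$. For $j\ge-1$ let $(\mathrm{V}_j)$ be the statement
\[
\tilde H_i(\mathcal{A}_n)=0\quad\text{for all }i\le j\text{ and }n\ge\nu(j).
\]
The statement $(\mathrm{V}_{-1})$ says that $\mathcal{A}_n\ne\emptyset$ for $n\ge p$. We treat degree $0$ and the case $(p,k)=(2,1)$ by hand and all other cases by one inductive argument.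

\subsection*{Degree zero}

\begin{lemma}\label{lem:zero}
The complex $\Delta_p(\mathfrak{S}_n)$ is nonempty and connected for $n\ge\nu(0)$, and it is disconnected for $n=\nu(0)-1$.
\end{lemma}

\begin{proof}
Let $n\ge2p+1$. As in the proof of Theorem~\ref{thm:A}, every vertex lies in the component of a $p$-cycle. Two $p$-cycles whose supports $U,U'$ satisfy $|U\cap U'|\ge p-1$ lie in one component: the complement of $U\cup U'$ has at least $n-(p+1)\ge p$ points, and a $p$-cycle supported there commutes with both. If $U\neq U'$ are arbitrary $p$-subsets, replacing a point of $U\setminus U'$ by a point of $U'\setminus U$ raises $|U\cap U'|$ by one, so finitely many such exchanges lead from $U$ to $U'$. Hence all $p$-cycles lie in one component.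

For $p=2$ this covers $n\ge5$, and Example~\ref{ex:S4} shows that $\mathcal{A}_4$ is a tree and $\mathcal{A}_3$ consists of three points.

Let $p$ be odd and $n=2p$. An element $x$ of order $p$ has one or two nontrivial orbits, of size $p$. If $U$ is one of them, attach to $x$ the partition $\{U,U^c\}$ of $[2p]$; it does not depend on the choice of $U$. Let $y$ have order $p$ and commute with $x$. Then $y$ permutes the nontrivial orbits of $x$, and since there are at most two of them and $y$ has odd order, $y$ preserves $U$, hence also $U^c$. A nontrivial orbit of $y$ has $p$ points and lies in $U$ or in $U^c$, so it equals one of them. Thus the partition is constant on components. Every partition of $[2p]$ into two $p$-sets occurs, and there is more than one.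
\end{proof}

The oddness of $p$ is essential in the last paragraph: for $p=2$ the element $(13)(24)$ interchanges the orbits of $(12)(34)$, and in Figure~\ref{fig:S4} the group $V$ joins the three parts.

\subsection*{The case $p=2$, $k=1$}

\begin{lemma}\label{lem:two}
Let $p=2$. Then $(\mathrm{V}_1)$ holds, and $H_1(\mathcal{A}_6)\ne0$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:step} with $N(-1)=2$ and $N(0)=4$ has $D=\max(2+4,\,4+2)=6$, so $H_1(\mathcal{A}_n)=0$ for $n\ge7$. The lower degrees vanish by Lemma~\ref{lem:zero}.

For the second claim let $\tilde\chi_n=\sum_i(-1)^i\operatorname{rank}\tilde H_i(\mathcal{A}_n)$. The long exact sequence of the pair and \eqref{eq:star} give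
\[
\tilde\chi_n=\tilde\chi_{n-1}+\sum_{p^s\le n}(-1)^s\,b_s(n)\,\tilde\chi_{n-p^s}.
\]
For $p=2$ we have $r_1=1$, and $r_2=1$ by Example~\ref{ex:S4}, so $b_1(n)=n-1$ and $b_2(n)=2\binom{n-1}{3}$. Starting from $\tilde\chi_0=\tilde\chi_1=-1$ (empty posets), we get
\begin{align*}
\tilde\chi_2&=-1-1\cdot(-1)=0, & \tilde\chi_3&=0-2\cdot(-1)=2,\\
\tilde\chi_4&=2-3\cdot0+2\cdot(-1)=0, & \tilde\chi_5&=0-4\cdot2+8\cdot(-1)=-16,\\
\tilde\chi_6&=-16-5\cdot0+20\cdot0=-16. &&
\end{align*}
By Lemma~\ref{lem:rank}, $\mathcal{A}_6$ is nonempty of dimension $2$, so the only odd degree that can carry reduced homology is $1$. Since $\tilde\chi_6<0$, the group $H_1(\mathcal{A}_6)$ is nonzero.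
\end{proof}

\subsection*{Classes carried by regular subgroups}

\begin{example}\label{ex:nine}
Let $p=3$, and let $E=\langle a,b\rangle\cong(\mathbb{Z}/3)^2$ act regularly on a set $O$ of nine points, with $w\in O$. The poset $\mathcal{A}^-(O)\simeq\mathcal{A}_8$ is connected by Lemma~\ref{lem:zero}, since $8\ge7$. Choose an edge path in $\mathcal{A}^-(O)$ from $\langle b\rangle$ to $\langle a\rangle$ and close it by the two edges from $\langle a\rangle$ to $E$ and from $E$ to $\langle b\rangle$. This gives a class $z\in H_1(\mathcal{A}(O))$. Let $\Omega\supset O$ have $9$, $10$ or $11$ points. Then $\operatorname{lk}_\Omega(E)=T(E)$ consists of four points, and the component of $z$ in the summand of $E$ in \eqref{eq:links} is $\pm([\langle a\rangle]-[\langle b\rangle])\ne0$ in $\tilde H_0(T(E))$. So $z$ survives in $H_1(\mathcal{A}(\Omega))$. With twelve points it dies, by Lemma~\ref{lem:ppoints}.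
\end{example}

The example contains both halves of the general step. Cycles of $T(E)$ can be filled in two ways, by the cone with apex $E$ and inside $\mathcal{A}^-$, and the two fillings form a nonzero class. These classes live on the support of $E$, so they die as soon as $p$ points outside the support are available. To carry this out we need lower homology to vanish early enough.

\begin{lemma}\label{lem:ineq}
Let $k\ge1$ and $(p,k)\ne(2,1)$. Then
\[
\text{\rm(i)}\ \ p^{k+1}-1\ge\nu(k-1),\qquad\quad\text{\rm(ii)}\ \ p^{k+1}+1-p^s\ge\nu(k-s)\ \text{ for }1\le s\le k .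
\]
\end{lemma}

\begin{proof}
The definition of $\nu$ gives $\nu(j)\le p^{j+1}+p+1$ for all $j\ge0$: for $j=0$ the bound is $2p+1$, for $(p,j)=(2,1)$ it is $7$, and otherwise it is $\nu(j)+1$. The hypothesis on $(p,k)$ gives $p^{k-1}(p-1)\ge2$, that is, $p^{k+1}\ge p^k+2p$. Then $p^{k+1}-1\ge p^k+2p-1\ge p^k+p+1\ge\nu(k-1)$, which is (i). For $1\le s\le k$ the identity
\[
p^k+p-p^s-p^{k+1-s}=p\,(p^{s-1}-1)(p^{k-s}-1)\ge0
\]
gives $p^s+\nu(k-s)\le p^s+p^{k+1-s}+p+1\le p^k+2p+1\le p^{k+1}+1$, which is (ii).
\end{proof}

\begin{proposition}\label{prop:sharp}
Let $k\ge1$ and $(p,k)\ne(2,1)$, and assume $(\mathrm{V}_j)$ for $-1\le j<k$. Then $H_k(\mathcal{A}_n)\ne0$ for $p^{k+1}\le n\le p^{k+1}+p-1$, and $(\mathrm{V}_k)$ holds.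
\end{proposition}

\begin{proof}
Put $q=p^{k+1}$. By (i) of Lemma~\ref{lem:ineq} and $(\mathrm{V}_{k-1})$,
\begin{equation}\label{eq:lower}
\tilde H_i(\mathcal{A}_m)=0\quad\text{for }i\le k-1\text{ and }m\ge q-1 .
\end{equation}
In particular only degree $k$ of $(\mathrm{V}_k)$ remains to be proved.

\emph{Nonvanishing.} Let $q\le n\le q+p-1$. The term $s=k+1$ of \eqref{eq:star} for $i=k$ consists of $b_{k+1}(n)\ge1$ copies of $\tilde H_{-1}(\mathcal{A}_{n-q})=\tilde H_{-1}(\emptyset)=\mathbb{Z}$, so $H_k(\mathcal{A}_n,\mathcal{A}_{n-1})\ne0$. By \eqref{eq:lower}, $\tilde H_{k-1}(\mathcal{A}_{n-1})=0$, so $H_k(\mathcal{A}_n)$ surjects onto this nonzero group.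

\emph{The relative groups for $m\ge q+1$.} Consider \eqref{eq:star} for $H_k(\mathcal{A}_m,\mathcal{A}_{m-1})$ with $m\ge q+1$. For $s\le k$, inequality (ii) gives $m-p^s\ge\nu(k-s)$, so these terms vanish by $(\mathrm{V}_{k-s})$. The terms $s\ge k+2$ have degree at most $-2$. Only $s=k+1$ remains, and this term vanishes too if $m\ge q+p$. Hence $\tilde H_k(\mathcal{A}_{m-1})\to\tilde H_k(\mathcal{A}_m)$ is surjective for $m\ge q+p$, and it suffices to prove $\tilde H_k(\mathcal{A}_{q+p})=0$.

The argument of Lemma~\ref{lem:step} would descend from $q+p$ to $q$ points through $p$ surjections. Only the first of these maps is surjective; for the others the nonvanishing argument shows that new classes appear. (Lemma~\ref{lem:step} as it stands gives vanishing only from $q+2p-1$ on.) We show that the new classes can be chosen to live on $q$ points.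

\emph{Claim.} Let $q+1\le|\Gamma|\le q+p-1$ and $w\in\Gamma$. Then $\tilde H_k(\mathcal{A}(\Gamma))$ is the sum of the image of $\tilde H_k(\mathcal{A}(\Gamma\setminus w))$ and the images of the groups $\tilde H_k(\mathcal{A}(O))$, where $w\in O\subset\Gamma$ and $|O|=q$.

By the previous paragraph, the only nonzero summands of $H_k(\mathcal{A}(\Gamma),\mathcal{A}(\Gamma\setminus w))$ in \eqref{eq:links} are those of the $E\in\mathcal{G}_w(\Gamma)$ of rank $k+1$. Fix a $q$-subset $O\ni w$ and consider the commutative square
\[
\begin{array}{ccc}
\tilde H_k(\mathcal{A}(O))&\longrightarrow&H_k(\mathcal{A}(O),\mathcal{A}(O\setminus w))\\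
\downarrow&&\downarrow\\
\tilde H_k(\mathcal{A}(\Gamma))&\stackrel{\rho}{\longrightarrow}&H_k(\mathcal{A}(\Gamma),\mathcal{A}(\Gamma\setminus w)).
\end{array}
\]
The top map is surjective, because $\tilde H_{k-1}(\mathcal{A}_{q-1})=0$ by \eqref{eq:lower}. If $E$ has support $O$, then $\operatorname{lk}_O(E)=T(E)=\operatorname{lk}_\Gamma(E)$ by Proposition~\ref{prop:onepoint}(b), since $|\Gamma\setminus O|<p$. By Proposition~\ref{prop:onepoint}(c), the image of the right-hand map contains the summand of every such $E$. Letting $O$ vary, we see that every element of the lower right group is a sum of images of classes $z_O\in\tilde H_k(\mathcal{A}(O))$. Given $z\in\tilde H_k(\mathcal{A}(\Gamma))$, choose the $z_O$ for the element $\rho(z)$, and denote their images in $\tilde H_k(\mathcal{A}(\Gamma))$ by $z'_O$. Then $z-\sum_Oz'_O$ lies in the kernel of $\rho$, which is the image of $\tilde H_k(\mathcal{A}(\Gamma\setminus w))$. This proves the claim.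

\emph{Descent.} Let $|\Omega|=q+p$, let $w_1,\dots,w_p\in\Omega$ be distinct, put $\Omega_j=\Omega\setminus\{w_1,\dots,w_j\}$, and let $I_j$ be the image of $\tilde H_k(\mathcal{A}(\Omega_j))$ in $\tilde H_k(\mathcal{A}(\Omega))$. Thus $\tilde H_k(\mathcal{A}(\Omega))=I_0\supset I_1\supset\dots\supset I_p$. We have $I_0=I_1$ by the surjectivity for $m=q+p$. For $1\le j\le p-1$ the claim applies to $\Gamma=\Omega_j$ and $w=w_{j+1}$. Each $q$-subset $O$ has $|\Omega\setminus O|=p$, so $\tilde H_k(\mathcal{A}(O))$ maps to zero in $\tilde H_k(\mathcal{A}(\Omega))$ by Lemma~\ref{lem:ppoints}; hence $I_j=I_{j+1}$. Finally $I_p=0$ by the same lemma. So $\tilde H_k(\mathcal{A}(\Omega))=0$.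
\end{proof}

\begin{remark}
For $(p,k)=(2,1)$ both inequalities of Lemma~\ref{lem:ineq} read $3\ge4$ and fail, and so do both conclusions: $H_1(\mathcal{A}_4)=0$ by Example~\ref{ex:S4}, although $4=p^{k+1}$, and $H_1(\mathcal{A}_6)\neq0$ by Lemma~\ref{lem:two}, although $6=p^{k+1}+p$. In $\mathcal{A}_4$ the cone over $T(V)$ is used up in connecting the components of $\mathcal{A}_3$ and creates no loop.
\end{remark}

\subsection*{Simple connectivity}
To pass from homology to homotopy we repeat the argument of Lemma~\ref{lem:step} for the fundamental group.

\begin{proposition}\label{prop:pi1}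
The poset $\mathcal{A}_n$ is simply connected for $n\ge p^2+2p-1$.
\end{proposition}

\begin{proof}
Note that $p^2\ge\nu(0)$: this reads $4\ge4$ for $p=2$ and $p^2\ge2p+1$ for odd $p$. Let $m\ge p^2+p$ and $w=m$. Then $\mathcal{A}_{m-1}$ is connected by Lemma~\ref{lem:zero}. The link $T(E)*\mathcal{A}_{m-p^s}$ of a subgroup $E\in\mathcal{G}_w([m])$ of rank $s$ is nonempty and connected:
\begin{itemize}
\item for $s=1$ it is $\mathcal{A}_{m-p}$, and $m-p\ge p^2\geq\nu(0)$;
\item for $s=2$ it is a join of two nonempty complexes, since $m-p^2\ge p$;
\item for $s\ge3$ the poset $T(E)$ is nonempty and connected by (T4), so the link is either $T(E)$ or a join of two nonempty complexes.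
\end{itemize}
By van Kampen's theorem, attaching a cone over a nonempty connected subcomplex $L$ of a connected complex $Y$ replaces $\pi_1(Y)$ by its quotient by the normal subgroup generated by the image of $\pi_1(L)$. By Proposition~\ref{prop:onepoint} and Lemma~\ref{lem:antichain}(a), $\mathcal{A}_m$ arises from $\mathcal{A}^-([m])\simeq\mathcal{A}_{m-1}$ by finitely many such attachments. So $\pi_1(\mathcal{A}_{m-1})\to\pi_1(\mathcal{A}_m)$ is surjective. If $n\ge p^2+2p-1$, this applies to $m=n-p+1,\dots,n$, so $\pi_1(\mathcal{A}_{n-p})\to\pi_1(\mathcal{A}_n)$ is surjective. It is trivial, since the inclusion is null-homotopic by Lemma~\ref{lem:ppoints}.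
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:quillen} we may work with $\mathcal{A}_n$. Lemma~\ref{lem:zero} gives $(\mathrm{V}_0)$ and the nonvanishing for $k=0$, and Lemma~\ref{lem:two} settles $(p,k)=(2,1)$. For all other $k\ge1$, induction on $k$ with Proposition~\ref{prop:sharp} gives $(\mathrm{V}_k)$ and the nonvanishing for $p^{k+1}\le n\le p^{k+1}+p-1$; the last value of $n$ is $\nu(k)-1$.

Let $k\ge2$ and $n\ge\nu(k)$. Then $n\ge p^3+p\ge 2p^2+p\ge p^2+2p-1$, so $\mathcal{A}_n$ is simply connected by Proposition~\ref{prop:pi1}. By the Hurewicz theorem, a simply connected space whose reduced homology vanishes in degrees at most $k$ is $k$-connected.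
\end{proof}

For odd $p$ the bound $p^2+2p-1$ of Proposition~\ref{prop:pi1} exceeds $\nu_p(1)=p^2+p$. This is why the connectivity statement begins at $k=2$.

\section{A projective model for the simplicial chains}\label{sec:C}

Let $\mathbf{D}_*$ be the oriented simplicial chain complex of $\Delta_p(\mathfrak{S}_\bullet)$. It is a complex of $\mathrm{FI}$-modules with $\mathbf{D}_m=0$ for $m<0$. Its terms need not be finitely generated, as we saw for $\mathbf{D}_0$, but its homology is, by Theorem~\ref{thm:A}. We build $\mathbf{P}_*$ degree by degree, each time adding just enough generators to kill the lowest homology of the mapping cone. We need three facts.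
\begin{itemize}
\item[(F1)] For a finite set $S$ let $M(S)=\mathbb{Z}[\operatorname{Hom}_{\mathrm{FI}}(S,-)]$, which is generated by $\mathrm{id}_S$. By Yoneda's lemma, maps $M(S)\to V$ correspond to elements of $V_S$. A surjection $V\to W$ is surjective at $S$, so maps from $M(S)$ lift along surjections: $M(S)$ is projective. If $V$ is generated by finitely many $v_i\in V_{S_i}$, the corresponding map $\bigoplus_iM(S_i)\to V$ is surjective, since its image is a submodule containing the $v_i$.
\item[(F2)] Quotients of finitely generated modules are finitely generated. If $A\subset B$ and $B/A$ are finitely generated, so is $B$: generators of $A$ and lifts of generators of $B/A$ generate a submodule that contains $A$ and surjects onto $B/A$.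
\item[(F3)] The noetherian property \cite[Theorem A]{CEFN} quoted in Section~\ref{sec:intro}.
\end{itemize}
The \emph{mapping cone} of a chain map $f\colon\mathbf{P}_*\to\mathbf{D}_*$ is the complex $\mathbf{K}_*$ with $\mathbf{K}_i=\mathbf{P}_{i-1}\oplus\mathbf{D}_i$ and $d(x,y)=(-\partial x,\,f(x)+\partial y)$. It contains $\mathbf{D}_*$ as a subcomplex with quotient a shift of $\mathbf{P}_*$, which gives the exact sequence
\[
\cdots\to H_i(\mathbf{P}_*)\stackrel{f_*}{\longrightarrow}H_i(\mathbf{D}_*)\to H_i(\mathbf{K}_*)\to H_{i-1}(\mathbf{P}_*)\to\cdots .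
\]
So $f$ is a quasi-isomorphism if and only if $H_*(\mathbf{K}_*)=0$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By induction on $m\ge-1$ we construct a complex $\mathbf{P}^{(m)}_*$ of finitely generated projectives $\mathbf{P}_0,\dots,\mathbf{P}_m$, zero in other degrees, and a chain map $f\colon\mathbf{P}^{(m)}_*\to\mathbf{D}_*$ whose cone $\mathbf{K}^{(m)}_*$ has $H_i(\mathbf{K}^{(m)}_*)=0$ for $i\le m$; each stage extends the previous one. For $m=-1$ take $\mathbf{P}^{(-1)}_*=0$; the cone is $\mathbf{D}_*$, which vanishes in negative degrees.

Suppose stage $m$ is given. In the exact sequence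
\[
H_{m+1}(\mathbf{D}_*)\to H_{m+1}(\mathbf{K}^{(m)}_*)\to H_m(\mathbf{P}^{(m)}_*)
\]
the last term is a submodule of $\mathbf{P}_m$, because $\mathbf{P}^{(m)}_*$ vanishes in degree $m+1$. So the image of the second map is finitely generated by (F3), and its kernel is a quotient of $H_{m+1}(\mathbf{D}_*)$, which is finitely generated by Theorem~\ref{thm:A}. By (F2), $H_{m+1}(\mathbf{K}^{(m)}_*)$ is finitely generated. By (F1) there is a surjection onto it from a finitely generated projective $\mathbf{P}_{m+1}$, and it lifts to a map
\[
(\alpha,\beta)\colon\mathbf{P}_{m+1}\to Z_{m+1}\subset\mathbf{P}_m\oplus\mathbf{D}_{m+1},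
\]
where $Z_{m+1}$ is the module of cycles of $\mathbf{K}^{(m)}_*$. The cycle condition reads $\partial\alpha=0$ and $f\alpha+\partial\beta=0$. Define $\partial=-\alpha$ and $f=\beta$ on $\mathbf{P}_{m+1}$. Then $\partial\partial=0$ and $\partial f=\partial\beta=-f\alpha=f\partial$ on $\mathbf{P}_{m+1}$, so the complex and the chain map are extended.

The cones $\mathbf{K}^{(m+1)}_*$ and $\mathbf{K}^{(m)}_*$ agree in degrees at most $m+1$. So the homology in degrees at most $m$ is still zero, and the cycles in degree $m+1$ are still $Z_{m+1}$. On $\mathbf{K}^{(m+1)}_{m+2}=\mathbf{P}_{m+1}\oplus\mathbf{D}_{m+2}$ the differential is $d(x,y)=(\alpha x,\beta x)+(0,\partial y)$. Its image is the sum of the image of $(\alpha,\beta)$ and the old boundaries, which is all of $Z_{m+1}$ by the choice of $(\alpha,\beta)$. Hence $H_{m+1}(\mathbf{K}^{(m+1)}_*)=0$.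

Let $\mathbf{P}_*$ be the union of the stages and $\mathbf{K}_*$ the cone of $f\colon\mathbf{P}_*\to\mathbf{D}_*$. For each $i\ge0$ it agrees with $\mathbf{K}^{(i)}_*$ in degrees at most $i+1$, so $H_i(\mathbf{K}_*)=H_i(\mathbf{K}^{(i)}_*)=0$. Thus $f$ is a quasi-isomorphism.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bahran}
Cihan Bahran, \emph{The commuting complex of the symmetric group with bounded number of $p$-cycles}, arXiv:1808.02581 (2018).

\bibitem{CEFN}
Church, Ellenberg, Farb and Nagpal, \emph{FI-modules over Noetherian rings}, Geom. Topol. 18 (2014).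

\end{thebibliography}
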